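# A finitely presented soluble group with infinite virtual first Betti number

## 1. Functions on the dual of a ring, and the groups that act on them

Throughout, ${}^gx=gxg^{-1}$ and $[x,y]=xyx^{-1}y^{-1}$. For a topological space $Y$ and a discrete abelian group $A$, $C(Y,A)$ is the group of locally constant functions $Y\to A$, and $1_U$ is the indicator function of a clopen set $U$.

**The ring and its units.** Let
$$R=\mathbb F_4[t,(t^4-t)^{-1}].$$
Since $t^4-t=\prod_{c\in\mathbb F_4}(t-c)$, the ring $R$ is $\mathbb F_4[t]$ with four linear polynomials inverted. Put $x_c=t-c$ for $c\in\mathbb F_4$, put $x_\infty=1$, and let $\mathcal P=\mathbb F_4\cup\{\infty\}$, a set of five indices. Let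
$$Q=\mathbb F_4^*\times\langle x_c:c\in\mathbb F_4\rangle\cong\mathbb Z/3\times\mathbb Z^4,$$
a group of units of $R$. The set $Q$ spans $R$ over $\mathbb F_2$: the $\mathbb F_2$-span of $Q$ is a ring, it contains $\mathbb F_4$, $t=x_0$ and all $x_c^{-1}$, and these generate $R$.

For distinct $i,j,l\in\mathcal P$ the vectors $x_i,x_j,x_l$ are pairwise independent in the $2$-dimensional $\mathbb F_4$-space $\mathbb F_4+\mathbb F_4t$, so $x_i=\beta x_j+\gamma x_l$ with $\beta,\gamma\in\mathbb F_4^*$. Dividing by $x_i$,
$$1=s+s',\qquad s=\beta x_jx_i^{-1}\in Q,\quad s'=\gamma x_lx_i^{-1}\in Q.\tag{1}$$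
Let $\mathcal L$ be the finite set of all pairs $(s,s')$ obtained in this way. It is symmetric (exchange $j$ and $l$). Two members, in characteristic $2$, are $1=t+(t+1)$ (from $i=\infty$) and $1=\frac{t+1}{t}+\frac1t$ (from $i=0$). Note that $s$ and $s'$ are nonzero and distinct, hence linearly independent over $\mathbb F_2$.

**The space.** Let $X=\mathrm{Hom}_{\mathbb F_2}(R,\mathbb F_2)$ with the topology of pointwise convergence. It is the inverse limit of the finite sets $\mathrm{Hom}(R_0,\mathbb F_2)$ over the finite subspaces $R_0\subset R$, so it is compact; the restriction maps $X\to\mathrm{Hom}(R_0,\mathbb F_2)$ are onto because functionals extend. By compactness every locally constant function on $X$ factors through one such restriction. The group $Q$ acts by $(q\alpha)(r)=\alpha(q^{-1}r)$, and on functions by $(qf)(\alpha)=f(q^{-1}\alpha)$.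

For $r\in R$ let $\ell_r(\alpha)=\alpha(r)$, a function $X\to\mathbb F_2$. Then
$$\ell_{r+r'}=\ell_r+\ell_{r'},\qquad q\ell_r=\ell_{qr},\qquad \ell_r^2=\ell_r .$$
For $p\in Q$ and $i\in\{0,1\}$ let $U_p^i=\{\alpha:\alpha(p)=i\}$. Then $X=U_p^0\sqcup U_p^1$ and $qU_p^i=U_{qp}^i$.

**Three layers of functions.** The first layer consists of "quadratic" functions: let $N\subset C(X,\mathbb F_2)$ be the $\mathbb F_2$-span of all products $\ell_r\ell_{r'}$. It contains every $\ell_r=\ell_r^2$, and since $Q$ spans $R$ it is spanned by the $\ell_p\ell_r$ with $p\in Q$, $r\in R$. Every element of $N$ vanishes at $\alpha=0$, so the constant function $c=1$ is not in $N$; let $N^+=N\oplus\mathbb F_2c$. Put $M=N\rtimes Q$.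

The second layer is $B=C(X,\mathbb Z/15)$. Here $n\in N^+$ acts by signs, $(nb)(\alpha)=(-1)^{n(\alpha)}b(\alpha)$, and $Q$ acts by translation. Let
$$H=B\rtimes(N^+\rtimes Q).$$
An element $(b,n)\in B\rtimes N^+$ is the same thing as a function $X\to\mathbb Z/15\rtimes\{\pm1\}$, $\alpha\mapsto(b(\alpha),(-1)^{n(\alpha)})$, and multiplication is pointwise. In particular elements with disjoint supports commute. Write $a\in B$ for the constant function $1$; we write $B$ additively or multiplicatively as convenient.

For the third layer fix $k\ge1$, let $\zeta$ be a primitive $15$th root of unity and $\Lambda=\mathbb Z[\zeta]^k\cong\mathbb Z^{8k}$. Let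
$$\hat G=C(X,\Lambda)\rtimes H,$$
where, for $f\in C(X,\Lambda)$,
$$(bf)(\alpha)=\zeta^{b(\alpha)}f(\alpha),\qquad (nf)(\alpha)=\begin{cases}f(\alpha)&n(\alpha)=0\\ \overline{f(\alpha)}&n(\alpha)=1,\end{cases}\qquad (qf)(\alpha)=f(q^{-1}\alpha).$$
This is an action of $H$: complex conjugation turns multiplication by $\zeta^{b}$ into multiplication by $\zeta^{-b}$, which matches the sign action of $N^+$ on $B$, and translations are compatible with everything.

The purpose of $\hat G$ is this. Elements of $H$ act on $\Lambda$-valued functions point by point, up to a permutation of the points by $Q$. If a finite-index subgroup of $H$ does nothing at the points of a finite set $O\subset X$, then evaluation on $O$ is an abelian quotient $\Lambda^O$ of a finite-index subgroup of $\hat G$. The space $X$ has arbitrarily large finite $Q$-invariant sets, so $\hat G$ will have finite-index subgroups with arbitrarily large first Betti number.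

## 2. Virtual first Betti numbers, and subgroups that fix a finite set of points

**Definition.** For a finitely generated group $G$ let $b_1(G)=\dim_{\mathbb Q}H_1(G,\mathbb Q)$, the rank of the abelianization, and
$$\mathrm{vb}_1(G)=\sup\{b_1(S):S\le G\text{ of finite index}\}.$$

Some cases by hand. A finite-index subgroup of $\mathbb Z^n$ is again $\mathbb Z^n$, so $\mathrm{vb}_1(\mathbb Z^n)=n$. Next take the finitely presented metabelian group $\langle a,t\mid tat^{-1}=a^2\rangle=\mathbb Z[\tfrac12]\rtimes\mathbb Z$. A finite-index subgroup $S$ meets $\mathbb Z[\frac12]$ in a subgroup $A'$ of finite index, and $S/A'$ is infinite cyclic, generated by an element acting on $A'\otimes\mathbb Q=\mathbb Q$ as multiplication by $2^m$, $m\ge1$. The coinvariants $\mathbb Q/(2^m-1)\mathbb Q$ vanish, so $b_1(S)=1$ and $\mathrm{vb}_1=1$. By contrast consider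
$$\mathbb Z\wr\mathbb Z=\langle a,t\mid [a,t^{-n}at^n]=1\text{ for all }n\rangle .$$
The subgroup $S_m$ generated by $t^m$ and the conjugates of $a$ has index $m$ and is $\mathbb Z[t,t^{-1}]\rtimes\langle t^m\rangle$. Its abelianization is $\mathbb Z[t,t^{-1}]/(t^m-1)\oplus\mathbb Z\cong\mathbb Z^{m+1}$. So $\mathrm{vb}_1(\mathbb Z\wr\mathbb Z)=\infty$; but the presentation has infinitely many relations.

It is known that $\mathrm{vb}_1(G)$ is finite if $G$ is finitely presented and nilpotent-by-abelian-by-finite, in particular if $G$ is finitely presented and metabelian. The problem, from Martin R. Bridson and Dessislava H. Kochloukova, "The virtual first Betti number of soluble groups", arXiv:1409.6029 (2014), is to prove or disprove the conjecture: *if $G$ is finitely presented and soluble, then $\mathrm{vb}_1(G)$ is finite.* In plain words: can a soluble group given by finitely many relations have finite-index subgroups that map onto $\mathbb Z^n$ for every $n$? The answer is yes, so the conjecture is false.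

**Theorem 1.** For every $k\ge1$ there is a finitely presented soluble group $G=G_k$ of derived length $\le5$ such that for every $d\ge2$ there is a finite-index subgroup $S_d\le G$ with
$$\dim_{\mathbb Q}H_1(S_d,\mathbb Q)\ge 8k\cdot4^d,\qquad |G:S_d|\le 15^{4^d}\cdot2^{2d^2+d+1}\cdot(4^d-1).$$
In particular $\mathrm{vb}_1(G)=\infty$.

The case $k=1$ already disproves the conjecture. The Betti number estimate is the easy half, and we do it first.

**Proposition 2.** For every $d\ge2$ the group $\hat G$ has a subgroup $\hat S$ with $|\hat G:\hat S|\le15^{4^d}2^{2d^2+d+1}(4^d-1)$ that maps onto $\mathbb Z^{8k\cdot4^d}$.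

*Proof.* Let $\pi\in\mathbb F_4[t]$ be irreducible of degree $d$. It is coprime to $t^4-t$, which splits into linear factors, so $R/\pi R\cong\mathbb F_{4^d}$. Let
$$O=\mathrm{Hom}_{\mathbb F_2}(R/\pi R,\mathbb F_2)\subset X,$$
the functionals that vanish on $\pi R$. As $\pi R$ is an ideal, $O$ is $Q$-invariant, and $|O|=2^{2d}=4^d$.

Restricting functions to $O$ and letting $Q$ permute $O$ gives a homomorphism from $H$ to the finite group $(\mathbb Z/15\rtimes\{\pm1\})^O\rtimes\mathrm{Sym}(O)$. Let $H_O$ be its kernel: the $(b,n,q)$ with $b|_O=0$, $n|_O=0$ and $q$ fixing $O$ pointwise. We bound the order of the image. The image of $B$ has order at most $15^{4^d}$. On $O\cong\mathbb F_2^{2d}$ each $\ell_r$ is a linear form, so elements of $N^+$ restrict to polynomial functions of degree $\le2$ in $2d$ variables over $\mathbb F_2$; these form a space of dimension at most $1+2d+\binom{2d}2=2d^2+d+1$. Finally $Q$ acts on $O$ through $(R/\pi R)^*$, of order $4^d-1$. Hence $|H:H_O|\le15^{4^d}2^{2d^2+d+1}(4^d-1)$.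

Let $\hat S=C(X,\Lambda)\rtimes H_O$, of index $|H:H_O|$ in $\hat G$. For $h\in H_O$ we have $(hf)|_O=f|_O$. The product in $\hat S$ is $(f,h)(f',h')=(f+hf',hh')$, so $(f,h)\mapsto f|_O$ is a homomorphism $\hat S\to\Lambda^O\cong\mathbb Z^{8k\cdot4^d}$. It is onto, because a locally constant function can take arbitrary values at finitely many points. $\square$

If a group $G$ maps onto $\hat G$ by $\phi$, then $\phi^{-1}(\hat S)$ has the same index in $G$ and maps onto $\hat S$, so $b_1(\phi^{-1}(\hat S))\ge8k\cdot4^d$. Therefore Theorem 1 follows once we find *a finitely presented soluble group of derived length $\le5$ that maps onto $\hat G$.* We never need to know whether $\hat G$ itself is finitely presented.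

## 3. Infinitely many commutation relations: linear functions fail, quadratic ones help

The layers $B$ and $C(X,\Lambda)$ are abelian but not finitely generated, so their commutativity costs infinitely many relations, as in $\mathbb Z\wr\mathbb Z$. We have to see how finitely many can imply all. The basic description of $B$ is the following.

**Lemma 3.** The functions $(-1)^{\ell_r}={}^{\ell_r}a$, $r\in R$, form a $\mathbb Z/15$-basis of $B$.

*Proof.* For a finite subspace $R_0\subset R$ consider the square matrix with entries $(-1)^{x(r)}$, $x\in\mathrm{Hom}(R_0,\mathbb F_2)$, $r\in R_0$. Its product with its transpose has $(x,y)$ entry $\sum_r(-1)^{(x+y)(r)}$, which is $|R_0|$ if $x=y$ and $0$ otherwise. So the square of the determinant is a power of $2$, a unit mod $15$, and the $(-1)^{\ell_r}$, $r\in R_0$, form a basis of the functions $\mathrm{Hom}(R_0,\mathbb F_2)\to\mathbb Z/15$. Every element of $B$, and every finite set of the $(-1)^{\ell_r}$, comes from some $\mathrm{Hom}(R_0,\mathbb F_2)$, and $X\to\mathrm{Hom}(R_0,\mathbb F_2)$ is onto.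 $\square$

In the smallest case $R_0=\{0,p\}$ the basis is $1,(-1)^{\ell_p}$, and since $16\equiv1$ mod $15$ the change of basis is explicit:
$$1_{U_p^0}=8\bigl(1+(-1)^{\ell_p}\bigr),\qquad 1_{U_p^1}=8\bigl(1-(-1)^{\ell_p}\bigr).$$

**The linear attempt.** Lemma 3 says that signs $\ell_r$ alone already generate $B$ from $a$. So one would first try to work with $\Gamma=B\rtimes(R\rtimes Q)$, where $r\in R$ acts as $\ell_r$, and to use no products. This group is not finitely presented. Indeed $L=(R\rtimes Q)*\langle a\rangle$ is finitely generated, and the kernel of $L\to\Gamma$ is the normal closure of $a^{15}$, of the $[a,q]$ with $q$ in a finite generating set of $Q$, and of all $[a,{}^{\ell_r}a]$, $r\in R$: modulo these, the normal closure of $a$ is generated by the commuting elements ${}^{\ell_r}a$ of exponent $15$, so it maps isomorphically to $B$ by Lemma 3. If $\Gamma$ were finitely presented, finitely many of these relators would suffice (the kernel of a surjection from a finitely generated group to a finitely presented one is the normal closure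 of a finite set). Say the $r$'s involved are $r_1,\dots,r_m$, and let $\Omega=Qr_1\cup\dots\cup Qr_m$. Consider the group $\Pi$ with generators $a_r$ ($r\in R$) and relations $a_r^{15}=1$ and $[a_r,a_{r'}]=1$ whenever $r+r'\in\Omega$. The group $R\rtimes Q$ acts on $\Pi$ by affine maps of the index set, and $a\mapsto a_0$ defines a homomorphism $L\to\Pi\rtimes(R\rtimes Q)$ that satisfies all the finitely many relators. Choose $r\notin\Omega\cup\{0\}$. Such $r$ exist because distinct monic polynomials coprime to $t^4-t$ lie in distinct $Q$-orbits, so there are infinitely many orbits. Killing all generators other than $a_0,a_r$ maps $\Pi$ onto $\mathbb Z/15*\mathbb Z/15$, so $[a_0,a_r]\ne1$ in $\Pi$. But $[a,{}^{\ell_r}a]$ should have become trivial, a contradiction.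

So the exact obstruction is this: commutation of $a$ with ${}^{\ell_r}a$ spreads along the $Q$-orbit of $r$, and nothing in $R\rtimes Q$ carries it from one orbit to another.

**What a product does.** The function $\ell_p\ell_r$ equals $\ell_r$ on the half $U_p^1$ and $0$ on the half $U_p^0$. Suppose that we know that $a=a_p^0a_p^1$ splits into commuting parts living on the two halves, and that $\ell_p\ell_r$ acts trivially on $a_p^0$ and as $\ell_r$ on $a_p^1$. Conjugating $[a_p^0,a_p^1]=1$ by $\ell_p\ell_r$ then gives $[a_p^0,{}^{\ell_r}a_p^1]=1$ for *arbitrary* $r$. This crosses orbits. There are two debts to pay. First, $N\rtimes Q$, with its quadratic functions, has to be finitely presented. Second, "$\ell_p\ell_r$ acts trivially on the part living on $U_p^0$" is itself an infinite family of statements, one for each $r$, and it must be deduced from finitely many. Section 4 prepares for the second debt by means of (1), and Section 5 pays the first.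

## 4. A finite seed in $Q$

The statements to be propagated will be indexed by $q\in Q$. The relation $1=s+s'$ will give two rules: from $qs$ and $qs'$ to $q=qs+qs'$, and, less obviously, from $s^{-1}q$ and $s'^{-1}q$ to $q$. These two rules reach all of $Q$ from a finite set.

**Lemma 4.** There is a finite $S_0\subset Q$ such that $T=Q$ whenever $S_0\subseteq T\subseteq Q$ and, for all $q\in Q$ and $(s,s')\in\mathcal L$:

* (α) $qs,qs'\in T\Rightarrow q\in T$;
* (β) $s^{-1}q,s'^{-1}q\in T\Rightarrow q\in T$.

Here is a case by hand. For $q=t^n$, $n\ge2$, use $1=\frac{t+1}t+\frac1t$. By (α) it suffices to have $t^{n-1}(t+1)$ and $t^{n-1}$. Their exponent vectors have squared length $(n-1)^2+1$ and $(n-1)^2$, both less than $n^2$. For $q=t^{-n}$ the same pair works with (β): it suffices to have $t^{-(n-1)}(t+1)^{-1}$ and $t^{-(n-1)}$. The proof shows that one can always shorten in this way, except in a bounded region.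

*Proof.* Let $q\mapsto\bar q\in\mathbb Z^4$ be the vector of exponents of the $x_c$; the kernel is $\mathbb F_4^*$. For $u\in\mathbb R^4$ write $u(q)=\langle u,\bar q\rangle$.

**Step 1: every direction is good for some pair.** We show: for $u\ne0$ there are $(s,s')\in\mathcal L$ and $\varepsilon=\pm1$ with $\varepsilon u(s)>0$ and $\varepsilon u(s')>0$. The five numbers $u(x_i)$, $i\in\mathcal P$, are not all equal, since $u(x_\infty)=0$ and $u\neq0$. If at least two of them exceed the minimum, let $i$ attain the minimum and let $j,l$ not attain it. The pair (1) has $u(s)=u(x_j)-u(x_i)>0$ and $u(s')=u(x_l)-u(x_i)>0$. Otherwise exactly four of the five are minimal. Let $i$ be the index of the fifth, and $j,l$ any two others; then $-u(s)=u(x_i)-u(x_j)>0$, and likewise $-u(s')>0$.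

**Step 2: uniformity.** The function $u\mapsto\max_{(s,s')\in\mathcal L,\ \varepsilon=\pm1}\min(\varepsilon u(s),\varepsilon u(s'))$ is continuous, and positive on the unit sphere by Step 1, so it is at least some $\delta>0$ there. Taking $u=\bar q/|\bar q|$: for every $q$ with $\bar q\ne0$ there are $(s,s')\in\mathcal L$ and $\varepsilon=\pm1$ with $\varepsilon\langle\bar q,\bar s\rangle\ge\delta|\bar q|$ and $\varepsilon\langle\bar q,\bar s'\rangle\ge\delta|\bar q|$.

**Step 3: descent.** With these choices
$$|\bar q-\varepsilon\bar s|^2\le|\bar q|^2-2\delta|\bar q|+|\bar s|^2,$$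
and similarly for $s'$. Let $C=\max|\bar s|^2/(2\delta)$, the maximum over all entries of pairs in $\mathcal L$. If $|\bar q|>C$, then $qs,qs'$ (if $\varepsilon=-1$) or $s^{-1}q,s'^{-1}q$ (if $\varepsilon=1$) have strictly smaller norm than $q$. Let $S_0=\{q:|\bar q|\le C\}$, a finite set. If $T$ is as in the lemma, induction on the integer $|\bar q|^2$ together with (α) and (β) shows that every $q$ is in $T$. $\square$

From now on let
$$S=S_0\cup\{s^{-1}s',\,s'^{-1}s:(s,s')\in\mathcal L\},$$
a finite subset of $Q$.

## 5. The quadratic module is tame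

**Definition.** Let $Q$ be a finitely generated abelian group and, for a homomorphism $v:Q\to\mathbb R$, let $Q_v=\{q:v(q)\ge0\}$. A $\mathbb ZQ$-module $N$ is *tame* if it is finitely generated over $\mathbb ZQ$ and, for every $v\ne0$, it is finitely generated over $\mathbb ZQ_v$ or over $\mathbb ZQ_{-v}$.

For example, let $Q=\langle t\rangle\cong\mathbb Z$. If $t$ acts on $\mathbb Z[\frac12]$ as multiplication by $2$, then $\mathbb Z[\frac12]$ is generated by $1$ over the monoid ring of $\{t^{-n}:n\ge0\}$; so it is tame, although over $\{t^n:n\ge0\}$ a finite set only generates a submodule of some $2^{-m}\mathbb Z$. The module $\mathbb F_2[t,t^{-1}]$ is not tame, since each half bounds the exponents on one side.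

We use the theorem of Bieri and Strebel (*Valuations and finitely presented metabelian groups*, Proc. LMS 41 (1980), Theorem A): a finitely generated group that is an extension of an abelian group $N$ by a finitely generated abelian group $Q$ is finitely presented if (and only if) $N$ is tame.

We also use Krull valuations. A valuation on a field $K$ takes $K^*$ homomorphically to a totally ordered abelian group, with $\mathrm{val}(x+y)\ge\min(\mathrm{val}\,x,\mathrm{val}\,y)$; the trivial valuation is allowed. The valuation ring is $\{x:\mathrm{val}\,x\ge0\}$, with $\mathrm{val}\,0=\infty$. Two textbook facts: the integral closure in $K$ of a subring is the intersection of the valuation rings of $K$ that contain it; and every local subring of $K$ is dominated by a valuation ring of $K$, so that elements of its maximal ideal have positive value.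

**Lemma 5.** $M=N\rtimes Q$ is finitely presented.

*Proof.* The module $N$ is a quotient of $A=R\otimes_{\mathbb F_2}R$ with diagonal $Q$-action, via $r\otimes r'\mapsto\ell_r\ell_{r'}$. The ring $A$ is a finitely generated commutative $\mathbb F_2$-algebra, hence Noetherian. Let $\delta(q)=q\otimes q$, extended linearly to $\mathbb F_2Q\to A$, and let $D\subset A$ be the subring spanned by $\delta(Q)$. Acting by $q$ on $A$ is multiplying by $\delta(q)$.

**Step 1: all valuations on $Q$.** We determine how a valuation can restrict to $Q$. Define $w_i:Q\to\mathbb Z$, $i\in\mathcal P$, by $w_c(x_d)=1$ if $c=d$ and $0$ otherwise, $w_\infty(x_d)=-1$ for all $d\in\mathbb F_4$, and $w_i(\mathbb F_4^*)=0$. The $w_c$ are a basis of $\mathrm{Hom}(Q,\mathbb Z)$, and $\sum_{i\in\mathcal P}w_i=0$; so any four of the five $w_i$ form a $\mathbb Z$-basis of $\mathrm{Hom}(Q,\mathbb Z)$.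

Let $\theta:R\to K$ be a ring homomorphism to a field and $\mathrm{val}$ a valuation on $K$. Elements of $\mathbb F_4^*$ have finite order, so their value is $0$. For any distinct $i,j,l$ each of $x_i,x_j,x_l$ is a combination of the other two with coefficients in $\mathbb F_4^*$, so among the three values $\mathrm{val}\,\theta(x_i),\mathrm{val}\,\theta(x_j),\mathrm{val}\,\theta(x_l)$ the minimum is attained at least twice. If two of the five values were above the overall minimum, these two together with a minimal one would contradict this. So all five values, except at most one, equal the overall minimum. We also know that $\mathrm{val}\,\theta(x_\infty)=0$. If all are equal, all are $0$. If the exception is $c\in\mathbb F_4$, then the minimum is $0$ and the values are those of $\gamma w_c$ with $\gamma=\mathrm{val}\,\theta(x_c)>0$. If the exception is $\infty$, all $x_d$ have the same value $-\gamma<0$, and the values are those of $\gamma w_\infty$. In every case $\mathrm{val}\circ\theta|_Q=\gamma w_i$ for some $i\in\mathcal P$ and some $\gamma\ge0$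 in the value group.

Apply this to the two maps $R\to A\to K$, $r\mapsto r\otimes1$ and $r\mapsto1\otimes r$. For a prime $P$ of $A$ and any valuation on $K=\mathrm{Frac}(A/P)$ there are $i_1,i_2\in\mathcal P$ and $\gamma_1,\gamma_2\ge0$ with
$$\mathrm{val}(q\otimes1)=\gamma_1w_{i_1}(q),\quad \mathrm{val}(1\otimes q)=\gamma_2w_{i_2}(q),\quad \mathrm{val}(\delta(q))=\gamma_1w_{i_1}(q)+\gamma_2w_{i_2}(q).\tag{2}$$

**Step 2: $A$ is a finitely generated $D$-module.** This will make $N$ finitely generated over $\mathbb ZQ$. Let $P$ be a minimal prime of $A$ and $K=\mathrm{Frac}(A/P)$. Consider a valuation ring of $K$ that contains the image of $D$. By Step 1 there is $q\in Q$ with $w_{i_1}(q)=w_{i_2}(q)=-1$ (any two distinct $w_i$ are part of a basis). Then $0\le\mathrm{val}(\delta(q))=-\gamma_1-\gamma_2$, so $\gamma_1=\gamma_2=0$, and by (2) the images of all $q\otimes1$ and $1\otimes q$ have value $0$; they lie in the valuation ring. As this holds for every such valuation ring, the images of these elements are integral over $D/(D\cap P)$. So for each element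 $z$ of the form $q\otimes1$ or $1\otimes q$ and each of the finitely many minimal primes $P$ there is a monic $f_P\in D[x]$ with $f_P(z)\in P$. Then $\prod_Pf_P(z)$ is in the nilradical, and a power of it is $0$. So $z$ is integral over $D$. Finitely many elements of this form generate the ring $A$, so $A$ is a finitely generated $D$-module. Hence $N$ is finitely generated over $\mathbb ZQ$, and $M$ is a finitely generated group.

**Step 3: for each $v\ne0$ some $\lambda$ with one-sided support acts as the identity.** Let $0\ne v\in\mathrm{Hom}(Q,\mathbb R)$. We show that for some sign $\varepsilon$ there is $\lambda\in\mathbb F_2Q$ with support in $\{\varepsilon v>0\}$ and $\delta(\lambda)=1$. Suppose not, for either sign.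

Let $D_v=\mathrm{span}\,\delta(Q_v)$, a subring of $A$, and $I_v=\mathrm{span}\{\delta(q):v(q)>0\}$, an ideal of $D_v$. By assumption $1\notin I_v$. Take a maximal ideal $\mathfrak m\supseteq I_v$ of $D_v$ and a minimal prime $\mathfrak q\subseteq\mathfrak m$ of $D_v$. We lift $\mathfrak q$ to $A$: the localization of $A$ at $D_v\setminus\mathfrak q$ contains $(D_v)_{\mathfrak q}\ne0$, so it is nonzero and has a prime; this prime restricts to a prime of $D_v$ inside $\mathfrak q$, hence equal to $\mathfrak q$ by minimality. So there is a prime $P$ of $A$ with $P\cap D_v=\mathfrak q$. The local ring of $D_v/\mathfrak q$ at $\mathfrak m/\mathfrak q$ is a subring of $\mathrm{Frac}(A/P)$ and is dominated by a valuation ring there. If $v(q)>0$ then $\delta(q)\in I_v\subseteq\mathfrak m$, so $\delta(q)$ has positive value, and by (2)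
$$v(q)>0\ \Rightarrow\ \gamma_1w_{i_1}(q)+\gamma_2w_{i_2}(q)>0 .$$
The same argument with $-v$ gives $i_3,i_4\in\mathcal P$ and $\gamma_3,\gamma_4\ge0$ in some ordered group with
$$v(q)<0\ \Rightarrow\ \gamma_3w_{i_3}(q)+\gamma_4w_{i_4}(q)>0 .$$
Choose a $4$-subset $F\subset\mathcal P$ that contains $i_1,\dots,i_4$. If $w_i(q)\le0$ for all $i\in F$, neither right-hand side can hold, so $v(q)\le0$ and $v(q)\ge0$. But $(w_i)_{i\in F}$ is a basis of $\mathrm{Hom}(Q,\mathbb Z)$, so it identifies $Q$ modulo torsion with $\mathbb Z^4$, and the vectors with all coordinates $\le0$ generate $\mathbb Z^4$. Hence $v=0$, a contradiction.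

This is where five points are needed. Four indices have to fit into a set of independent $w_i$; with three points, as for $\mathbb F_2$ in place of $\mathbb F_4$, they might exhaust all the $w_i$, which are dependent, and this argument would not apply.

**Step 4: tameness.** Let $\lambda$ and $\varepsilon$ be as in Step 3. Then $\lambda$ acts as the identity on $A$, hence on $N$. Let $Y$ be a finite generating set of $N$ over $\mathbb ZQ$. For $q\in Q$, $y\in Y$ and $m$ large, $qy=q\lambda^my$, and the support of $q\lambda^m$ lies in $\{\varepsilon v\ge0\}$; so $qy\in\mathbb ZQ_{\varepsilon v}Y$. Thus $N$ is finitely generated over $\mathbb ZQ_{\varepsilon v}$, $N$ is tame, and $M$ is finitely presented. $\square$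

## 6. Signs and $\mathbb Z/15$: the group $H$ is finitely presented

We use repeatedly: if subgroups $A_0,A_1$ of a group commute elementwise, then
$$[x_0x_1,y_0y_1]=[x_0,y_0]\,[x_1,y_1]\qquad(x_i,y_i\in A_i).\tag{3}$$
We also need identities in $N$. For $(s,s')\in\mathcal L$ we have $\ell_1=\ell_s+\ell_{s'}$. Write $(1+\ell_p)f$ for $f+\ell_pf$. Since $2\ell_q=0$,
$$\begin{aligned}\ell_1\ell_q&=\ell_s\ell_q+\ell_{s'}\ell_q=(1+\ell_s)\ell_q+(1+\ell_{s'})\ell_q,\\(1+\ell_1)\ell_q&=\ell_s\ell_q+(1+\ell_{s'})\ell_q=(1+\ell_s)\ell_q+\ell_{s'}\ell_q.\end{aligned}\tag{4}$$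

**Proposition 6.** $B\rtimes M$ is finitely presented.

*Proof.* Let $E$ be generated by $M$ and an element $a$, subject to the relations below. For $p\in Q$ put
$$a_p^0:=(a\cdot{}^{\ell_p}a)^8,\qquad a_p^1:=(a\cdot{}^{\ell_p}a^{-1})^8 ,$$
and let $J(p,r)$, for $p\in Q$ and $r\in R$, be the statement: $\ell_p\ell_r$ centralizes $a_p^0$, and $(1+\ell_p)\ell_r$ centralizes $a_p^1$.

* (B1) $a^{15}=1$, and $a$ commutes with the elements of a finite generating set of $Q$;
* (B2) for $(s,s')\in\mathcal L$: the elements $a,{}^{\ell_s}a,{}^{\ell_{s'}}a,{}^{\ell_1}a$ commute pairwise;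
* (B3) $J(1,q)$ for $q\in S$.

These are finitely many relations added to the finitely presented group $M*\langle a\rangle$, so $E$ is finitely presented. They hold in $B\rtimes M$ with $a$ the constant function $1$: there $a_p^i=1_{U_p^i}$ by the computation after Lemma 3; $\ell_p\ell_r$ vanishes on $U_p^0$ and $(1+\ell_p)\ell_r$ vanishes on $U_p^1$. So there is a homomorphism $E\to B\rtimes M$ that is the identity on $M$ and sends $a$ to $a$. By Lemma 3 it is onto. We show that it is injective.

First some direct consequences in $E$. By (B1), ${}^qa_p^i=a_{qp}^i$ for $q\in Q$, and conjugation by $p$ shows $J(p,r)\Leftrightarrow J(1,p^{-1}r)$. Conjugating "$a$ and ${}^{\ell_1}a$ commute" by $p$, we see that $a$ and ${}^{\ell_p}a$ commute for all $p\in Q$. Hence $a_p^0a_p^1=a^{16}=a$, $[a_p^0,a_p^1]=1$, $(a_p^i)^{15}=1$. The involution $\ell_p$ exchanges $a$ and ${}^{\ell_p}a$, so it fixes $a_p^0$ and inverts $a_p^1$.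

**Step 1: $J(p,r)$ holds for all $p\in Q$, $r\in R$.** This extends (B3) from finitely many $q$ to everything; it uses Lemma 4. For fixed $p$ the set of $r$ with $J(p,r)$ is a subgroup of $R$, because $\ell_p\ell_{r+r'}=\ell_p\ell_r+\ell_p\ell_{r'}$. Let $T=\{q\in Q:J(1,q)\}$; it contains $S_0$ by (B3). We check the two rules.

Rule (α): if $J(1,qs)$ and $J(1,qs')$ hold, then so does $J(1,q)$, as $q=qs+qs'$.

Rule (β): assume $J(1,s^{-1}q)$ and $J(1,s'^{-1}q)$, that is, $J(s,q)$ and $J(s',q)$. By (B2) the four elements $a,{}^{\ell_s}a,{}^{\ell_{s'}}a,{}^{\ell_1}a$ generate an abelian group $V$ of exponent dividing $15$. As $\ell_1=\ell_s+\ell_{s'}$, conjugation by $\ell_s$ and by $\ell_{s'}$ permutes these four elements, so $\ell_s,\ell_{s'}$ act on $V$ as commuting maps of order dividing $2$. Since $2$ is invertible mod $15$, $V$ is the direct sum of joint eigenspaces, and $a=\prod_{i,j\in\{0,1\}}a_{ij}$, where $\ell_s$ acts on $a_{ij}$ as $(-1)^i$ and $\ell_{s'}$ as $(-1)^j$. The element $a_s^i$ is the projection of $a$ to the $(-1)^i$-eigenspace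 of $\ell_s$, and similarly for $\ell_{s'}$ and $\ell_1$. So
$$a_s^i=a_{i0}a_{i1},\quad a_{s'}^j=a_{0j}a_{1j},\quad a_1^0=a_{00}a_{11},\quad a_1^1=a_{01}a_{10}.$$
Projecting $a_s^i$ further with $\ell_{s'}$, we see that $a_{ij}$ is a product of powers of $a_s^i$ and ${}^{\ell_{s'}}a_s^i$. By $J(s,q)$ the element $\ell_s\ell_q$ centralizes $a_s^0$; as $N$ is abelian it centralizes ${}^{\ell_{s'}}a_s^0$ as well, hence $a_{00}$ and $a_{01}$. In the same way $(1+\ell_s)\ell_q$ centralizes $a_{1j}$, and from $J(s',q)$, $\ell_{s'}\ell_q$ centralizes $a_{i0}$ and $(1+\ell_{s'})\ell_q$ centralizes $a_{i1}$. Now read (4). The first expression for $\ell_1\ell_q$ centralizes $a_{00}$, the second centralizes $a_{11}$. The first expression for $(1+\ell_1)\ell_q$ centralizes $a_{01}$, the second $a_{10}$. So $\ell_1\ell_q$ centralizes $a_1^0$ and $(1+\ell_1)\ell_q$ centralizes $a_1^1$; this is $J(1,q)$.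

By Lemma 4, $T=Q$. As $Q$ spans $R$, $J(1,r)$ holds for all $r\in R$, hence $J(p,r)$ for all $p$ and $r$.

**Step 2: the normal closure $\tilde B$ of $a$ is generated by the ${}^{\ell_r}a$, and splits over every $p$.** This reduces commutativity to the elements ${}^{\ell_r}a$. Since $\ell_p\ell_r=\ell_r+(1+\ell_p)\ell_r$, $J(p,r)$ gives
$${}^{\ell_p\ell_r}a_p^0=a_p^0,\qquad{}^{\ell_p\ell_r}a_p^1={}^{\ell_r}a_p^1,\qquad{}^{\ell_p\ell_r}a=a_p^0\cdot{}^{\ell_r}a_p^1.\tag{5}$$
The group $\langle{}^{\ell_r}a:r\in R\rangle$ contains all ${}^{\ell_r}a_p^i$. It is invariant under $Q$, because ${}^q({}^{\ell_r}a)={}^{\ell_{qr}}a$. It is invariant under $N$, because $N$ is abelian and generated by the $\ell_p\ell_r$, and ${}^{\ell_p\ell_r}({}^{\ell_{r'}}a)={}^{\ell_{r'}}(a_p^0\cdot{}^{\ell_r}a_p^1)$ by (5). So it is normal in $E$ and equals $\tilde B$.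

Conjugating $[a_p^0,a_p^1]=1$ by $\ell_p\ell_r$ gives $[a_p^0,{}^{\ell_r}a_p^1]=1$ for all $r$. Conjugating further by the $\ell_{r'}$, we find that the groups $B_p^i:=\langle{}^{\ell_r}a_p^i:r\in R\rangle$ satisfy $[B_p^0,B_p^1]=1$. As ${}^{\ell_r}a={}^{\ell_r}a_p^0\cdot{}^{\ell_r}a_p^1$, also $\tilde B=B_p^0B_p^1$.

**Step 3: $\tilde B$ is abelian.** We show $[a,{}^{\ell_r}a]=1$ for all $r\in R$, by adding one element of $Q$ to $r$ at a time. It holds for $r=0$. Assume it for $r$, let $p\in Q$, and put $c_i=[a_p^i,{}^{\ell_r}a_p^i]\in B_p^i$. By (3),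
$$1=[a,{}^{\ell_r}a]=c_0c_1 .$$
Conjugate this relation by $\ell_p\ell_r$. By (5), $a$ becomes $a_p^0\cdot{}^{\ell_r}a_p^1$ and ${}^{\ell_r}a$ becomes ${}^{\ell_r}a_p^0\cdot a_p^1$. So
$$1=[a_p^0\cdot{}^{\ell_r}a_p^1,\ {}^{\ell_r}a_p^0\cdot a_p^1]=c_0c_1^{-1}.$$
Hence $c_0=c_1$ and $c_1^2=1$. Moreover $c_1=c_0\in B_p^0\cap B_p^1$ commutes with $B_p^1$ and with $B_p^0$, so it is central in $\tilde B$. A commutator that is central is multiplicative in its first entry under powers, so $c_1^{15}=[(a_p^1)^{15},{}^{\ell_r}a_p^1]=1$. With $c_1^2=1$ this gives $c_0=c_1=1$. As $\ell_p$ fixes $a_p^0$ and inverts $a_p^1$, ${}^{\ell_{r+p}}a={}^{\ell_r}a_p^0\cdot({}^{\ell_r}a_p^1)^{-1}$, and by (3) $[a,{}^{\ell_{r+p}}a]=1$. Since every element of $R$ is a finite sum of elements of $Q$, the claim follows. Conjugating by the $\ell_{r'}$, all generators ${}^{\ell_r}a$ of $\tilde B$ commute; $\tilde B$ is abelian of exponent dividing $15$.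

**Step 4: $E\cong B\rtimes M$.** Consider $(\mathbb Z/15)[R]\to\tilde B\to B$, $r\mapsto{}^{\ell_r}a\mapsto(-1)^{\ell_r}$. The first map is onto and the composite is an isomorphism by Lemma 3, so $\tilde B\to B$ is an isomorphism. As $E=\tilde BM$ and $E\to B\rtimes M$ is the identity on $M$, it is an isomorphism. $\square$

The group $H=B\rtimes(N^+\rtimes Q)$ contains $B\rtimes M$ with index $2$, so $H$ is finitely presented. It is soluble of derived length $\le3$, with abelian layers $B,N^+,Q$.

For later use let $R^+=\{\ell_r+\varepsilon:r\in R,\ \varepsilon\in\mathbb F_2\}\subset N^+$ and $K=B\rtimes R^+\le H$. The group $K$ is normalized by $B$, by $N^+$ (which is abelian and normalizes $B$) and by $Q$. By Lemma 3 it is generated by $a$ and $R^+$.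

## 7. Torsion-free values: the group $G$

The layer $C(X,\Lambda)$ should now be attached to $H$ as $B$ was attached to $M$. Two features of Section 6 do not survive, and they dictate the construction.

The first is the splitting of $a$ into halves. It divided by $2$, which is impossible in a finitely generated torsion-free group. If one omitted $B$ and let $N$ act by signs on $C(X,\mathbb Z)$, the conjugates of the constants $\lambda$ would be the functions $(\pm1)\lambda$, so all functions generated would have values congruent mod $2$ at any two points, and $1_{U_p^0}$ would not be among them. The layer $B$ is there to replace division by $2$ by division by $\zeta-1$. Indeed $\zeta-1$ is a unit of $\mathbb Z[\zeta]$: the cyclotomic polynomial is $\Phi_{15}(x)=x^8-x^7+x^5-x^4+x^3-x+1$, so $\Phi_{15}(1)=1$ and $\Phi_{15}(x)=1+(x-1)g(x)$ with $g\in\mathbb Z[x]$; at $x=\zeta$ this gives $(\zeta-1)g(\zeta)=-1$. So if $\mu=(\zeta-1)^{-1}\lambda$, then in $\hat G$, writing $\mu$ for the constant function,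
$${}^{1_U}\mu-\mu=(\zeta-1)\mu\,1_U=\lambda1_U .$$
The order $15$ is odd, as Section 6 needs, and not a prime power, as this needs.

The second is the end of Step 3 in Proposition 6, where a central commutator was killed by combining $c_1^2=1$ with $c_1^{15}=1$. The elements of $\Lambda$ have infinite order, so $c_1^{15}=1$ has no counterpart. What remains true is that an element common to two commuting subgroups whose product is everything is *central*. So we settle for less: we do not show that the new layer is abelian, only that it is abelian modulo its center. That is enough for solubility.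

**Construction of $G$.** Let $G$ be the quotient of the free product $H*\Lambda$ by the relations (P1)–(P4) below. Write $\tau:\Lambda\to G$ for the natural homomorphism, and for clopen $U\subset X$ put
$$\tau_U(\lambda):={}^{1_U}\tau(\mu)\cdot\tau(\mu)^{-1},\qquad\mu=(\zeta-1)^{-1}\lambda.\tag{6}$$
For $(s,s')\in\mathcal L$ put $U_{ij}=U_s^i\cap U_{s'}^j$, $i,j\in\{0,1\}$. In the relations each $\lambda$ runs through a fixed $\mathbb Z$-basis of $\Lambda$, in (P3)(a) independently for the two commuting elements.

* (P1) $\tau(\lambda)$ commutes with the elements of a finite generating set of $Q$.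
* (P2) ${}^a\tau(\lambda)=\tau(\zeta\lambda)$ and ${}^c\tau(\lambda)=\tau(\bar\lambda)$.
* (P3) For $(s,s')\in\mathcal L$: (a) all $\tau(\lambda)$ and ${}^{1_{U_{ij}}}\tau(\lambda)$ commute pairwise; (b) $\tau(\lambda)=\prod_{i,j}\tau_{U_{ij}}(\lambda)$; (c) ${}^{1_{U_{kl}}}\tau_{U_{ij}}(\lambda)$ equals $\tau_{U_{ij}}(\zeta\lambda)$ if $(k,l)=(i,j)$, and $\tau_{U_{ij}}(\lambda)$ otherwise.
* (P4) For $f\in\{\ell_q:q\in S\}\cup\{c\}$: $\ell_1f$ centralizes $\tau_{U_1^0}(\lambda)$, and $(1+\ell_1)f$ centralizes $\tau_{U_1^1}(\lambda)$.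

These are finitely many relations and $H$ is finitely presented, so $G$ is finitely presented.

*The relations hold for all $\lambda\in\Lambda$.* For (P1) and (P2) this is clear since $\tau$ is a homomorphism. By (P3)(a) for basis elements, all $\tau(\lambda)$ and ${}^{1_{U_{ij}}}\tau(\mu)$, $\lambda,\mu\in\Lambda$, lie in one abelian subgroup $V$ (for a given pair $(s,s')$). So each $\tau_{U_{ij}}$, being a product of two homomorphisms into $V$, is a homomorphism on $\Lambda$, and (P3)(b),(c) extend. For (P4) we need that $\tau_{U_1^i}$ is a homomorphism; this is shown in (7) below, without using (P4).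

*$G$ maps onto $\hat G$.* In $\hat G$ let $\tau(\lambda)$ be the constant function $\lambda$. Then $\tau_U(\lambda)=\lambda1_U$ and all relations hold: constants are $Q$-invariant and transform under $a$ and $c$ as in (P2); (P3) is immediate; and in (P4), $\ell_1f$ vanishes on $U_1^0$ and $(1+\ell_1)f$ vanishes on $U_1^1$. So there is a homomorphism $\phi:G\to\hat G$ that is the identity on $H$. It is onto because the functions $\lambda1_U$ generate $C(X,\Lambda)$.

*$G$ retracts onto $H$.* Sending $\tau(\Lambda)$ to $1$ respects all relations. The kernel $P$ of this retraction is the normal closure of $\tau(\Lambda)$, and $G/P\cong H$.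

## 8. The kernel $P$ is abelian modulo its center

**Proposition 7.** $P$ is nilpotent of class $\le2$. Hence $G$ is soluble of derived length $\le5$.

*Proof.* **Step 0: parts living on a union of cells.** We establish a splitting of $\tau$ over every $p\in Q$. Fix $(s,s')\in\mathcal L$, with $V$ as above; by (P3)(b) the images of the $\tau_{U_{ij}}$ generate $V$ (for ${}^{1_{U_{kl}}}\tau(\lambda)$ use (b) and (c)). Let $Y$ be a union of cells $U_{ij}$. In $B$ we have $1_Y=\sum_{U_{kl}\subset Y}1_{U_{kl}}$. So (c) gives the second formula below, and inserting (b) for $\tau(\mu)$ into (6) gives $\tau_Y(\lambda)=\prod_{U_{ij}\subset Y}\tau_{U_{ij}}(\zeta\mu-\mu)$, which is the first: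
$$\tau_Y(\lambda)=\prod_{U_{ij}\subset Y}\tau_{U_{ij}}(\lambda),\qquad{}^{1_Y}\tau_{U_{ij}}(\lambda)=\begin{cases}\tau_{U_{ij}}(\zeta\lambda)&U_{ij}\subset Y,\\ \tau_{U_{ij}}(\lambda)&\text{otherwise.}\end{cases}\tag{7}$$
Because $1=s+s'$, we have $U_1^0=U_{00}\cup U_{11}$ and $U_1^1=U_{01}\cup U_{10}$, and (7) applies to both. Now conjugate by $p\in Q$, using (P1) and ${}^p1_{U_1^i}=1_{U_p^i}$. Write $\tau_p^i=\tau_{U_p^i}$ and $\Lambda_p^i=\tau_p^i(\Lambda)$. For all $p,q\in Q$ we get:
$$\begin{gathered}\tau_p^i\text{ is a homomorphism},\quad\tau(\lambda)=\tau_p^0(\lambda)\tau_p^1(\lambda),\quad[\Lambda_p^0,\Lambda_p^1]=1,\\ 1_{U_p^i}\text{ centralizes }\Lambda_p^{1-i},\quad{}^q\Lambda_p^i=\Lambda_{qp}^i.\end{gathered}\tag{8}$$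

**Step 1: $\ell_pf$ acts trivially on the part living on $U_p^0$.** This extends (P4) as Step 1 of Proposition 6 extended (B3). For $p\in Q$ and $f\in R^+$ let $J'(p,f)$ mean: $\ell_pf$ centralizes $\Lambda_p^0$, and $(1+\ell_p)f$ centralizes $\Lambda_p^1$. *Claim: $J'(p,f)$ holds for all $p\in Q$, $f\in R^+$.*

For fixed $p$ the set of such $f$ is a subgroup of $R^+$, and $J'(p,f)\Leftrightarrow J'(1,p^{-1}f)$ by conjugation. By (P4), $J'(1,c)$ holds, and $J'(1,\ell_q)$ holds for $q\in S$. Let $T=\{q\in Q:J'(1,\ell_q)\}\supseteq S_0$. Rule (α) holds since $q=qs+qs'$. For rule (β), assume $J'(s,\ell_q)$ and $J'(s',\ell_q)$. We also have $J'(s,\ell_{s'})$ and $J'(s',\ell_s)$, because $s^{-1}s'$ and $s'^{-1}s$ are in $S$.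

The aim is to show that $n=\ell_s\ell_q$ centralizes each $\tau_{U_{0j}}(\Lambda)$, and not just $\Lambda_s^0$. In Section 6 we passed from $a_s^0$ to $a_{0j}$ with $\ell_{s'}$, which commutes with $n$. Now we pass from $\Lambda_s^0$ to $\tau_{U_{0j}}(\Lambda)$ with $1_{U_{s'}^j}\in B$, which does not commute with $n$, and the error has to be controlled. The centralizer in $H$ of $\Lambda_s^0$ contains $1_{U_s^1}$ by (8), and $\ell_s\ell_q$ and $\ell_s\ell_{s'}$ by $J'(s,\ell_q)$ and $J'(s,\ell_{s'})$. Conjugating $1_{U_s^1}$ by $\ell_s\ell_q$ gives $1_{U_s^1}-2\cdot1_{U_s^1\cap U_q^1}$. So $2\cdot1_{U_s^1\cap U_q^1}$ is in the centralizer and, as $2$ is invertible mod $15$, so is $1_{U_s^1\cap U_q^1}$. Conjugating this by $\ell_s\ell_{s'}$ we see in the same way that $1_{Y_1}$ is in the centralizer, and then, by subtraction, $1_{Y_0}$, where $Y_j=U_s^1\cap U_q^1\cap U_{s'}^j$.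

Let $\rho=1_{U_{s'}^j}$ and $g=\tau_s^0(\mu)\in\Lambda_s^0$ with $\mu=(\zeta-1)^{-1}\lambda$. By (7), $g=\tau_{U_{00}}(\mu)\tau_{U_{01}}(\mu)$, and conjugation by $\rho$ changes only the factor for $U_{0j}$, to $\tau_{U_{0j}}(\zeta\mu)$; so $\tau_{U_{0j}}(\lambda)={}^\rho g\cdot g^{-1}$. Now ${}^ng=g$, and ${}^n\rho=\rho-2\cdot1_{Y_j}$. Since $1_{Y_j}$ centralizes $g$,
$${}^n\tau_{U_{0j}}(\lambda)={}^{\rho-2\cdot1_{Y_j}}g\cdot g^{-1}={}^\rho g\cdot g^{-1}=\tau_{U_{0j}}(\lambda).$$
So $\ell_s\ell_q$ centralizes $\tau_{U_{0j}}(\Lambda)$ for $j=0,1$. The same argument with $\Lambda_s^1$, $1_{U_s^0}$, $(1+\ell_s)\ell_q$, $(1+\ell_s)\ell_{s'}$ in place of $\Lambda_s^0$, $1_{U_s^1}$, $\ell_s\ell_q$, $\ell_s\ell_{s'}$ (and $U_s^0$ in place of $U_s^1$ in the definition of $Y_j$) shows that $(1+\ell_s)\ell_q$ centralizes $\tau_{U_{1j}}(\Lambda)$. Exchanging $s$ and $s'$, $\ell_{s'}\ell_q$ centralizes $\tau_{U_{i0}}(\Lambda)$ and $(1+\ell_{s'})\ell_q$ centralizes $\tau_{U_{i1}}(\Lambda)$.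

Now (4) shows, as before, that $\ell_1\ell_q$ centralizes $\tau_{U_{00}}(\Lambda)\tau_{U_{11}}(\Lambda)\supseteq\Lambda_1^0$ and that $(1+\ell_1)\ell_q$ centralizes $\tau_{U_{01}}(\Lambda)\tau_{U_{10}}(\Lambda)\supseteq\Lambda_1^1$. So $J'(1,\ell_q)$ holds, which is rule (β). By Lemma 4, $T=Q$. As $Q$ spans $R$, and with $J'(1,c)$, $J'(1,f)$ holds for all $f\in R^+$; hence so does $J'(p,f)$.

**Step 2: $P$ is a product of two commuting subgroups, for each $p$.** For $p\in Q$ let
$$W_p^1=\langle1_{U_p^1},\ \ell_pf\ (f\in R^+)\rangle,\qquad W_p^0=\langle1_{U_p^0},\ (1+\ell_p)f\ (f\in R^+)\rangle,$$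
subgroups of $B\rtimes N^+$. Elements of $W_p^i$ are supported in $U_p^i$, so $[W_p^0,W_p^1]=1$. By (8) and Step 1, $W_p^i$ centralizes $\Lambda_p^{1-i}$. Since $a=1_{U_p^0}+1_{U_p^1}$ and $f=\ell_pf+(1+\ell_p)f$, and $K$ is generated by $a$ and $R^+$, we have $K\subseteq W_p^0W_p^1$. Put
$$P_p^i=\langle{}^k\Lambda_p^i:k\in K\rangle.$$
For $k=w_0w_1\in K$ with $w_i\in W_p^i$ we have ${}^k\Lambda_p^i={}^{w_i}\Lambda_p^i$. From this we draw three conclusions. First,
$$W_p^i\text{ centralizes }P_p^{1-i},\tag{9}$$
because $W_p^i$ centralizes $\Lambda_p^{1-i}$ and commutes with $W_p^{1-i}$. Second,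
$$[P_p^0,P_p^1]=1,\tag{10}$$
because for $g_i\in\Lambda_p^i$ and $w_i\in W_p^i$ we have $[{}^{w_0}g_0,{}^{w_1}g_1]={}^{w_0w_1}[g_0,g_1]=1$. Third,
$$P=\langle{}^k\tau(\Lambda):k\in K\rangle=P_p^0P_p^1\qquad\text{for each }p\in Q.\tag{11}$$
To see (11), let $P_1=\langle{}^k\tau(\Lambda):k\in K\rangle$. It contains $\Lambda_p^i$ by (6), since $1_{U_p^i}\in B\subset K$; being $K$-invariant, it contains $P_p^0P_p^1$. Conversely $P_p^0P_p^1$ is a $K$-invariant subgroup by (10) and contains $\tau(\Lambda)$ by (8). So $P_1=P_p^0P_p^1$. It remains to see that $P_1$ is normal in $G$. It is normalized by $K\supseteq B$, and by $Q$, which normalizes $K$ and centralizes $\tau(\Lambda)$. The group $N^+$ is generated by $c\in K$ and the elements $n=\ell_pf$, $p\in Q$, $f\in R^+$. For such $n$, since $n=f+(1+\ell_p)f$, Step 1 gives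
$${}^n\tau(\lambda)=\tau_p^0(\lambda)\cdot{}^f\tau_p^1(\lambda)\in P_1 .$$
As $N^+$ normalizes $K$, ${}^n({}^k\tau(\lambda))$ is conjugate by ${}^nk\in K$ to ${}^n\tau(\lambda)$ and lies in $P_1$. So $P_1$ is normalized by $H$; it contains $\tau(\Lambda)$, and $G$ is generated by $H$ and $\tau(\Lambda)$. Hence $P_1$ is normal and $P_1=P$.

**Step 3: modulo the center the product is direct, and the projections commute.** Let $\bar P=P/Z(P)$, with the induced action of $H$, and write bars for images. Suppose $g_0z=g_1$ with $g_i\in P_p^i$ and $z\in Z(P)$. Then $g_0$ centralizes $P_p^1$ by (10), and $g_0=g_1z^{-1}$ centralizes $P_p^0$; so $g_0\in Z(P)$ by (11). Hence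
$$\bar P=\bar P_p^0\times\bar P_p^1 .$$
Let $\pi_p^i:\bar P\to\bar P_p^i$ be the projections. They are homomorphisms, and they are $K$-equivariant because $P_p^0$ and $P_p^1$ are $K$-invariant. Since $1_{U_p^i}\in W_p^i\cap K$ centralizes $\bar P_p^{1-i}$ by (9),
$${}^{1_{U_p^i}}g\cdot g^{-1}\in\bar P_p^i\qquad\text{for all }g\in\bar P.\tag{12}$$
Let $p,p'\in Q$, $\lambda\in\Lambda$, $\mu=(\zeta-1)^{-1}\lambda$. Applying $\pi_{p'}^j$ to (6), with $g=\pi_{p'}^j(\overline{\tau(\mu)})$, we get
$$\pi_{p'}^j\bigl(\overline{\tau_p^i(\lambda)}\bigr)={}^{1_{U_p^i}}g\cdot g^{-1}\in\bar P_p^i$$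
by (12). As $\bar P_p^i$ is generated by $K$-conjugates of such elements and $\pi_{p'}^j$ is $K$-equivariant, $\pi_{p'}^j(\bar P_p^i)\subseteq\bar P_p^i$ for $i=0,1$. So $\pi_{p'}^j$ respects the decomposition $\bar P=\bar P_p^0\times\bar P_p^1$, that is, $\pi_{p'}^j$ commutes with $\pi_p^i$.

**Step 4: localization on cells of $X$.** Let $p_1,\dots,p_m\in Q$ be linearly independent over $\mathbb F_2$. For $x\in\{0,1\}^m$ put
$$\pi_x=\pi_{p_1}^{x_1}\cdots\pi_{p_m}^{x_m},\qquad U_x=\bigcap_iU_{p_i}^{x_i};$$
$U_x\neq\emptyset$ by independence. Since $g=\pi_p^0(g)\pi_p^1(g)$ for each $p$, we get $g=\prod_x\pi_x(g)$ for all $g\in\bar P$. The factors commute: since the projections commute, $\pi_x(\bar P)\subseteq\bigcap_i\bar P_{p_i}^{x_i}$, and for $x\ne y$ the elements $\pi_x(g),\pi_y(g)$ lie in different factors $\bar P_{p_i}^0,\bar P_{p_i}^1$ for some $i$. Also $\pi_x(\bar P)$ is $K$-invariant. The point of this step is: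
$$\text{if }h'\in K\text{ is trivial on }U_x,\text{ then }h'\text{ centralizes }\pi_x(\bar P).\tag{13}$$
By (9), $W_{p_i}^{1-x_i}$ centralizes $\bar P_{p_i}^{x_i}\supseteq\pi_x(\bar P)$. So it suffices to show that $h'\in\langle W_{p_i}^{1-x_i}:1\le i\le m\rangle$. Write $h'=b'\ell'$ with $b'\in B$ and $\ell'\in R^+$, both vanishing on $U_x$.

Consider $\ell'=\ell_r+\varepsilon$. Since $U_x$ is a coset of the common kernel of $\ell_{p_1},\dots,\ell_{p_m}$ and $\ell_r$ is constant on $U_x$, $\ell_r$ vanishes on that common kernel. So $r=\sum_ic_ip_i$ with $c_i\in\mathbb F_2$ (otherwise some functional would vanish on all $p_i$ and not on $r$). Evaluating on $U_x$, $\varepsilon=\sum_ic_ix_i$, so $\ell'=\sum_ic_i(\ell_{p_i}+x_i)$. If $x_i=0$, then $\ell_{p_i}+x_i=\ell_{p_i}c\in W_{p_i}^1$. If $x_i=1$, then $\ell_{p_i}+x_i=(1+\ell_{p_i})c\in W_{p_i}^0$. In both cases it is in $W_{p_i}^{1-x_i}$.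

Consider $b'$. We have $C(U_p^i,\mathbb Z/15)\subseteq W_p^i$ (functions extended by $0$): conjugating $1_{U_p^1}$ by $\ell_p\ell_r$, or $1_{U_p^0}$ by $(1+\ell_p)\ell_r$, gives $(-1)^{\ell_r}1_{U_p^i}$, and by Lemma 3 these span $C(U_p^i,\mathbb Z/15)$. Now $X\setminus U_x=\bigcup_iU_{p_i}^{1-x_i}$, so $b'$, which vanishes on $U_x$, is a sum of elements of the groups $C(U_{p_i}^{1-x_i},\mathbb Z/15)\subseteq W_{p_i}^{1-x_i}$. This proves (13).

**Step 5: $\bar P$ is abelian.** On a small cell an element of $K$ is constant, and constants map $\tau(\Lambda)$ to itself by (P2). Let $\lambda,\mu\in\Lambda$ and $h\in K$. The element $h$ is a locally constant function on $X$, so it factors through some $\mathrm{Hom}(R_0,\mathbb F_2)$ with $R_0$ finite. As $Q$ spans $R$, there are linearly independent $p_1,\dots,p_m\in Q$ whose span contains $R_0$. Then $h$ is constant on each $U_x$, equal there to a constant element $h_x=a^jc^\varepsilon\in K$ with $j,\varepsilon$ depending on $x$. The element $hh_x^{-1}\in K$ is trivial on $U_x$, and $\pi_x(\bar P)$ is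 $K$-invariant; so by (13) $h$ and $h_x$ act in the same way on $\pi_x(\bar P)$. Therefore
$$\pi_x\bigl({}^h\overline{\tau(\mu)}\bigr)={}^h\pi_x\bigl(\overline{\tau(\mu)}\bigr)={}^{h_x}\pi_x\bigl(\overline{\tau(\mu)}\bigr)=\pi_x\bigl({}^{h_x}\overline{\tau(\mu)}\bigr)=\pi_x\bigl(\overline{\tau(\mu_x)}\bigr)$$
for some $\mu_x\in\Lambda$, by (P2). As $\tau(\Lambda)$ is abelian,
$$\pi_x\bigl([\overline{\tau(\lambda)},{}^h\overline{\tau(\mu)}]\bigr)=\pi_x\bigl(\overline{[\tau(\lambda),\tau(\mu_x)]}\bigr)=1\qquad\text{for all }x,$$
whence $[\overline{\tau(\lambda)},{}^h\overline{\tau(\mu)}]=1$. By (11), $\bar P$ is generated by the ${}^k\overline{\tau(\Lambda)}$, $k\in K$, and a commutator of two such generators is conjugate under $K$ to one of the form just treated. So $\bar P=P/Z(P)$ is abelian and $P$ has class $\le2$.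

Finally $P$ has derived length $\le2$ and $G/P\cong H$ has derived length $\le3$, so $G$ is soluble of derived length $\le5$. $\square$

## 9. Pulling back to $G$, and Betti numbers against the index

*Proof of Theorem 1.* The group $G$ of Section 7 is finitely presented, soluble of derived length $\le5$ by Proposition 7, and maps onto $\hat G$ by $\phi$. Let $d\ge2$, let $\hat S$ be the subgroup of Proposition 2 and $S_d=\phi^{-1}(\hat S)$. Then $|G:S_d|=|\hat G:\hat S|\le15^{4^d}\cdot2^{2d^2+d+1}\cdot(4^d-1)$. Since $S_d$ maps onto $\hat S$, which maps onto $\mathbb Z^{8k\cdot4^d}$, we have $\dim_{\mathbb Q}H_1(S_d,\mathbb Q)\ge8k\cdot4^d$. As $d$ is arbitrary, $\mathrm{vb}_1(G)=\infty$, and the conjecture is disproved. $\square$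

**Remark.** Taking logarithms in the index bound, $\log_2|G:S_d|\le4^d\log_215+2d^2+3d+1$. Hence over finite-index subgroups $S$ of $G_k$
$$\limsup\frac{b_1(S)}{\log_2|G_k:S|}\ge\frac{8k}{\log_215}.$$
Since $k$ is at our disposal, for every $C$ some $G_k$ has infinitely many finite-index subgroups $S$ with $b_1(S)\ge C\log|G_k:S|$.
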